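\title{An operator on $\mathcal{C}_0([0,2\pi])$ that is universal but not $2$-universal for ergodic systems}

\begin{abstract}
We study the operator $Af(\theta)=e^{i\theta}f(\theta)-\int_0^\theta ie^{it}f(t)\,dt$ on the space of continuous functions on $[0,2\pi]$ that vanish at $0$. We prove that every invertible, free, ergodic measure-preserving system is isomorphic to $A$ equipped with an invariant probability measure of full support that has finite moments of all orders $p<1$, and that for systems with discrete spectrum no invariant measure with a finite first moment gives such an isomorphism. Thus $A$ is universal in the sense of Glasner and Weiss, but it is not $2$-universal. The construction multiplies a function, along Rokhlin towers of growing height, by centered weights that are usually equal to $1$ and rarely large and negative.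
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A bounded linear operator $A$ on a Banach space $Z$, together with an $A$-invariant Borel probability measure $\nu$, is a measure-preserving system. One can ask which systems arise in this way from one fixed operator, and whether all of them do. The Dirac mass at $0$ is always invariant, and a measure carried by a proper closed subspace sees only a part of the operator, so one asks that $\nu$ charge every open set.

Let $Z$ be a real or complex separable infinite-dimensional Banach space with Borel $\sigma$-field $\mathcal B_Z$. A Borel probability measure $\nu$ on $Z$ has \emph{full support} if $\nu(U)>0$ for every nonempty open set $U\subseteq Z$. A measure-preserving transformation $T$ of a probability space $(X,\mathcal B,\mu)$ is \emph{free} (or aperiodic) if $\mu\{x: T^nx=x\}=0$ for every integer $n\ne0$. A bounded operator $A$ on $Z$ is \emph{universal for invertible ergodic systems}, in the sense of Glasner and Weiss, if for every invertible, free, ergodic measure-preserving transformation $T$ of a standard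 Lebesgue probability space $(X,\mathcal B,\mu)$ there is an $A$-invariant Borel probability measure $\nu$ on $Z$ with full support such that $(X,\mathcal B,\mu;T)$ and $(Z,\mathcal B_Z,\nu;A)$ are isomorphic. It is \emph{$2$-universal} if, for every such $T$, the measure $\nu$ can moreover be chosen with $\int_Z\|z\|^2\,d\nu(z)<\infty$.

From now on $Z=\mathcal C_0([0,2\pi])$ is the space of complex-valued continuous functions on $[0,2\pi]$ that vanish at $0$, with the sup norm, and $A$ is the bounded operator on $Z$ given by
\begin{equation}\label{eq:A}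
Af(\theta)=e^{i\theta}f(\theta)-\int_0^\theta ie^{it}f(t)\,dt,\qquad \theta\in[0,2\pi].
\end{equation}
Two facts about $A$ are known: it has no unimodular eigenvalue, and it admits a Gaussian invariant measure with full support with respect to which it is strongly mixing. The question, posed in \cite{Grivaux}, is whether $A$ is universal, or $2$-universal, for invertible ergodic systems.

The two facts point in opposite directions. The Gaussian measure, which we shall not use, shows that $A$ does carry a rich invariant measure. The absence of eigenvalues suggests that rotations are out of reach: the direct way to realize the rotation $x\mapsto x+\gamma$ of $\mathbb R/\mathbb Z$ inside an operator is the map $x\mapsto e^{2\pi ix}v$, where $Av=e^{2\pi i\gamma}v$, and no such $v\neq0$ exists. One might therefore guess that $A$ is not universal. This reasoning is correct for measures with a first moment and fails without it.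

In both theorems, $T$ is an invertible, free, ergodic measure-preserving transformation of a standard Lebesgue probability space $(X,\mathcal B,\mu)$. An \emph{eigenfunction} of $T$ is a nonzero $\chi\in L^2(\mu)$ with $\chi\circ T=c\chi$ for some $c\in\mathbb C$; necessarily $|c|=1$.

\begin{theorem}\label{thm:neg}
Suppose that the eigenfunctions of $T$ span a dense subspace of $L^2(\mu)$, as they do when $T$ is an irrational rotation of the circle. Then no $A$-invariant Borel probability measure $\nu$ on $Z$ with $\int\|z\|\,d\nu(z)<\infty$ makes $(Z,\mathcal B_Z,\nu;A)$ isomorphic to $(X,\mathcal B,\mu;T)$. Hence $A$ is not $2$-universal.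
\end{theorem}

\begin{theorem}\label{thm:pos}
For every $T$ there is an $A$-invariant Borel probability measure $\nu$ on $Z$ with full support such that $(Z,\mathcal B_Z,\nu;A)$ is isomorphic to $(X,\mathcal B,\mu;T)$ and $\int\|z\|^p\,d\nu(z)<\infty$ for all $p\in(0,1)$. Hence $A$ is universal.
\end{theorem}

A finite moment of order $p\ge1$ implies a finite first moment. So the two theorems together say that the measure $\nu$ can be chosen with a finite moment of order $p$ for every $T$ if and only if $p<1$. We make no claim about which systems without discrete spectrum admit such measures with moments of order $p\ge1$.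

\medskip
\noindent\emph{Conventions.} After passing to an isomorphic model and discarding a null set, $X$ is a standard Borel space, $\mathcal B$ is its Borel $\sigma$-field, and $T$ is a Borel bijection of $X$. Functions on $X$ are Borel and defined everywhere (we set them equal to $0$ on a null set where necessary), and $\|h\|_\infty$ is the supremum of $|h|$ over all points. The systems $(X,\mathcal B,\mu;T)$ and $(Z,\mathcal B_Z,\nu;A)$ are \emph{isomorphic} if there are Borel sets $X_0\subseteq X$ and $Z_0\subseteq Z$ of full measure, mapped into themselves by $T$ and $A$, and a bijection $\varphi\colon X_0\to Z_0$, Borel in both directions, that carries $\mu$ to $\nu$ and satisfies $\varphi\circ T=A\circ\varphi$.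

\section{The operator as a shift}\label{sec:shift}

If $f\in Z$ is of class $C^1$, integration by parts turns \eqref{eq:A} into
\[
Af(\theta)=\int_0^\theta e^{it}f'(t)\,dt .
\]
So $A$ multiplies the derivative by $e^{it}$, which shifts its Fourier coefficients. An eigenvector should then be a function whose derivative is concentrated at one point, that is, a function with a jump. Indeed, formula \eqref{eq:A} applied to the indicator of $[\gamma,2\pi]$ gives $0$ for $\theta<\gamma$ and $e^{i\theta}-(e^{i\theta}-e^{i\gamma})=e^{i\gamma}$ for $\theta\ge\gamma$; but this indicator is not in $Z$.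

\begin{lemma}\label{lem:noeig}
The operator $A$ has no eigenvalue.
\end{lemma}

\begin{proof}
Let $Af=cf$. Then $(e^{i\theta}-c)f(\theta)=\int_0^\theta ie^{it}f(t)\,dt$ for all $\theta$. On an interval where $e^{i\theta}\ne c$, this shows that $f$ is $C^1$, and differentiating gives $(e^{i\theta}-c)f'(\theta)=0$. So $f$ is locally constant outside a set of at most two points. Being continuous with $f(0)=0$, it vanishes.
\end{proof}

For $n\in\mathbb Z$ put $e_n(\theta)=\frac1{2\pi}\int_0^\theta e^{-int}\,dt$. Then $Ae_n=e_{n-1}$, $e_0(\theta)=\theta/2\pi$, and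
\begin{equation}\label{eq:en}
e_n(\theta)=\frac{1-e^{-in\theta}}{2\pi in},\quad \|e_n\|\le\frac1{\pi|n|}\quad(n\neq0),\qquad \|e_0\|=1,\qquad e_n(2\pi)=\mathbf 1_{n=0}.
\end{equation}
In particular $\sum_{|n|<N}\|e_n\|\le1+\frac2\pi(1+\log N)\le2+\log N$. The linear span of the $e_n$ is dense in $Z$: the $C^1$ functions vanishing at $0$ are dense in $Z$, the derivative of such a function $f$ is an $L^1$-limit of trigonometric polynomials $u$, the primitive $\int_0^\theta u$ lies in the span of the $e_n$, and $\|f-\int_0^{\,\cdot}u\|\le\|f'-u\|_{L^1}$.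

Call a Borel map $\varphi\colon X\to Z$ \emph{equivariant} if $\varphi\circ T=A\varphi$ almost everywhere. An isomorphism as in the theorems is an equivariant map that is injective on a set of full measure, and the moments of $\nu=\varphi_*\mu$ are the integrals $\int\|\varphi\|^p\,d\mu$. So our task is to understand equivariant maps.

\begin{remark}\label{rem:free}
Freeness cannot be dropped from the definition of universality if $A$ is to satisfy it. If $A^nv=v$ with $n\ge1$, the span of $v,Av,\dots,A^{n-1}v$ is a finite-dimensional $A$-invariant complex space, hence $\{0\}$ by Lemma~\ref{lem:noeig}. So an equivariant map vanishes at almost every periodic point, and for an ergodic $T$ that is not free the only image measure is $\delta_0$.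
\end{remark}

If $v=\sum a_ne_n$ is a finite sum, then $(A^kv)(2\pi)=a_k$ for $k\ge0$. For an equivariant $\varphi$ and $h(x)=\varphi(x)(2\pi)$ we have $(A^k\varphi(x))(2\pi)=h(T^kx)$. This suggests the formal expansion $\varphi(x)=\sum_{n\in\mathbb Z}h(T^nx)e_n$ and, conversely, a way to build equivariant maps: choose a scalar function $h$ and make this series converge in $Z$. For a Borel function $h\colon X\to\mathbb C$ and $N\ge1$ put
\[
S_Nh(x)=\sum_{|n|<N}h(T^nx)\,e_n\in Z .
\]
By \eqref{eq:en} and the invariance of $\mu$,
\begin{equation}\label{eq:SN}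
S_Nh(x)(2\pi)=h(x),\qquad \int\|S_Nh\|\,d\mu\le(2+\log N)\int|h|\,d\mu .
\end{equation}
The partial sums are almost equivariant. We have $S_Nh(Tx)=\sum_{|n|<N}h(T^{n+1}x)e_n$ and $AS_Nh(x)=\sum_{-N\le n\le N-2}h(T^{n+1}x)e_n$, and these differ only in the terms $n=N-1$ and $n=-N$. Hence for bounded $h$ and $N\ge2$
\begin{equation}\label{eq:defect}
\|S_Nh(Tx)-AS_Nh(x)\|\le\|h\|_\infty\bigl(\|e_{N-1}\|+\|e_{-N}\|\bigr)\le\frac{\|h\|_\infty}{N-1}.
\end{equation}
Since $\sum\|e_n\|$ diverges logarithmically, convergence of $S_Nh(x)$ requires cancellation in the sums $\sum h(T^nx)e^{-in\theta}$, uniformly in $\theta$. The next two examples are the extreme cases.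

\begin{example}[eigenfunctions: no cancellation]\label{ex:eig}
Let $h\circ T=e^{i\gamma}h$ with $0\le\gamma<2\pi$ and $|h|=1$. Then
\[
S_Nh(x)(\theta)=h(x)\,\frac1{2\pi}\int_0^\theta\sum_{|n|<N}e^{in(\gamma-t)}\,dt ,
\]
and the factor of $h(x)$ is the partial Fourier sum, at the point $\gamma$, of the periodic indicator function of $[0,\theta]$. It converges to the mean of the one-sided limits of that function at $\gamma$. For $0<\gamma<2\pi$ the limit is $0$, $\frac12$ or $1$ according as $\theta<\gamma$, $\theta=\gamma$ or $\theta>\gamma$: we recover the missing eigenvector. For $\gamma=0$, say $h\equiv1$, the limit is $\frac12$ on $(0,2\pi)$ and $0$ at $\theta=0$. In both cases the pointwise limit is discontinuous, so $S_Nh(x)$ does not converge in $Z$.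
\end{example}

For the opposite case we need a bound on random trigonometric sums, which is also the only probabilistic estimate in the proof of Theorem~\ref{thm:pos}. It combines two textbook inequalities. \emph{Hoeffding's inequality}: if $\xi_1,\dots,\xi_r$ are independent, real, centered random variables with $|\xi_j|\le c_j$, then $\mathbb P(|\sum\xi_j|\ge t)\le2\exp(-t^2/(2\sum c_j^2))$. \emph{Bernstein's inequality}: a trigonometric polynomial $\Psi$ of degree at most $N$ satisfies $\|\Psi'\|_\infty\le N\|\Psi\|_\infty$.

\begin{lemma}\label{lem:random}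
Let $U_1,\dots,U_r$ be trigonometric polynomials of degree less than $N$ with $\|U_j\|_\infty\le c_j$, where $c_j>0$, and put $\sigma=(\sum c_j^2)^{1/2}$. Let $\omega_1,\dots,\omega_r$ be independent, real, centered random variables with $|\omega_j|\le H$. Then for $\lambda>0$
\[
\mathbb P\Bigl(\Bigl\|\sum_j\omega_jU_j\Bigr\|_\infty>4H\lambda\sigma\Bigr)\le32Ne^{-\lambda^2}.
\]
\end{lemma}

\begin{proof}
Let $\Psi=\sum\omega_jU_j$ and let $G$ be a grid of $8N$ equally spaced points of the circle. Every $\theta$ is within $\pi/(8N)$ of $G$, so Bernstein's inequality gives $\|\Psi\|_\infty\le\max_G|\Psi|+\frac\pi8\|\Psi\|_\infty$, and $\|\Psi\|_\infty\le2\max_G|\Psi|$ because $\pi/8<1/2$. For fixed $\theta$, Hoeffding's inequality with the bounds $Hc_j$ and $t=\sqrt2H\lambda\sigma$ shows that each of $|\operatorname{Re}\Psi(\theta)|$ and $|\operatorname{Im}\Psi(\theta)|$ is at least $t$ with probability at most $2e^{-\lambda^2}$. Outside these events $|\Psi(\theta)|<\sqrt2\,t=2H\lambda\sigma$. A union bound over the $8N$ points of $G$ finishes the proof.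
\end{proof}

\begin{example}[coin tossing: square-root cancellation]\label{ex:bern}
Let $X=\{-1,1\}^{\mathbb Z}$ with the fair coin-tossing measure, $(Tx)_n=x_{n+1}$ and $h(x)=x_0$, so that $h(T^nx)=x_n$. Let $\Delta_k=S_{2^{k+1}}h-S_{2^k}h$ for $k\geq1$. By \eqref{eq:en}, $\Delta_k(x)(\theta)=(\Psi_k(0)-\Psi_k(\theta))/(2\pi i)$ with $\Psi_k(\theta)=\sum_{2^k\le|n|<2^{k+1}}x_ne^{-in\theta}/n$, so $\|\Delta_k\|\le\|\Psi_k\|_\infty/\pi$. There are $2^{k+1}$ terms of modulus at most $2^{-k}$, so Lemma~\ref{lem:random} applies with $\sigma=2^{(1-k)/2}$, $H=1$, $N=2^{k+1}$. Taking $\lambda=k$ and using $4\sqrt2/\pi<2$, we get $\|\Delta_k\|\le2k2^{-k/2}$ outside a set of measure $2^{k+6}e^{-k^2}$. By the Borel--Cantelli lemma $S_{2^k}h$ converges almost everywhere to a map $\varphi$, which is equivariant by \eqref{eq:defect}. It is injective on an invariant set of full measure, since $(A^{n}\varphi(x))(2\pi)=x_n$ for all $n\in\mathbb Z$; here $A$ is invertible, because the bounded operator obtained from \eqref{eq:A} by replacing $i$ with $-i$ maps $e_n$ to $e_{n+1}$. Moreover $\|\Delta_k\|\le2/\pi<1$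 everywhere, so the $L^2$ norm of $\|\Delta_k\|$ is at most $2k2^{-k/2}+(2^{k+6}e^{-k^2})^{1/2}$, and $\int\|\varphi\|^2d\mu<\infty$. This says nothing about the support of $\varphi_*\mu$.
\end{example}

A general system has no independent signs to offer, and a rotation has a basis of functions as in Example~\ref{ex:eig}. Section~\ref{sec:neg} shows that this is a real obstruction for integrable maps. Sections~\ref{sec:stage} and~\ref{sec:iter} show how any bounded function can be changed on a small set, at the cost of integrability, so as to behave as in Example~\ref{ex:bern}. Section~\ref{sec:baire} obtains full support and injectivity from a Baire category argument.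

\section{Discrete spectrum excludes a first moment}\label{sec:neg}

\begin{proposition}\label{prop:vanish}
Suppose that the eigenfunctions of $T$ span a dense subspace of $L^2(\mu)$. Then every equivariant map $\varphi$ with $\int\|\varphi\|\,d\mu<\infty$ vanishes almost everywhere.
\end{proposition}

\begin{proof}
Let $\chi$ be an eigenfunction, $\chi\circ T=c\chi$. Then $|\chi|$ is $T$-invariant, hence equal to a nonzero constant by ergodicity. So $\chi$ is bounded, and since $\varphi$ is integrable with values in a separable space, the Bochner integral $v=\int\overline\chi\,\varphi\,d\mu$ exists. Bounded operators commute with Bochner integrals, $\mu$ is invariant, and $\chi\circ T^{-1}=\bar c\chi$, so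
\[
Av=\int\overline\chi\,(\varphi\circ T)\,d\mu=\int\overline{\chi\circ T^{-1}}\;\varphi\,d\mu=cv .
\]
By Lemma~\ref{lem:noeig}, $v=0$. Fix $\xi\in Z^*$ and put $f=\xi\circ\varphi\in L^1(\mu)$. Then $\int\overline\chi f\,d\mu=\xi(v)=0$ for every eigenfunction $\chi$.

If $f$ were in $L^2$, density would give $f=0$ at once. For $f\in L^1$ we need approximations that are uniformly bounded, and we get them from the multiplicative structure of eigenfunctions. Let $\mathcal P$ be the linear span of the eigenfunctions. Constants, products and complex conjugates of eigenfunctions are eigenfunctions, so $\mathcal P$ is an algebra of bounded functions that contains the constants and is closed under conjugation, and $\int fu\,d\mu=0$ for all $u\in\mathcal P$. Let $g$ be a real function with $|g|\le R$. By hypothesis $g$ is an $L^2$-limit of elements of $\mathcal P$; taking real parts and a subsequence, we find real $u_k\in\mathcal P$ with $u_k\to g$ almost everywhere. Let $\Gamma(t)=\max(-R,\min(R,t))$. By Weierstrass' theorem on $[-\|u_k\|_\infty,\|u_k\|_\infty]$, the function $\Gamma\circ u_k$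 is a uniform limit of polynomials in $u_k$, which belong to $\mathcal P$; hence $\int f\,(\Gamma\circ u_k)\,d\mu=0$. Since $\Gamma\circ u_k\to g$ almost everywhere and $|\Gamma\circ u_k|\le R$, dominated convergence gives $\int fg\,d\mu=0$. As $g$ was an arbitrary bounded real function, $f=0$ almost everywhere. Letting $\xi$ run through the evaluations at the rational points of $[0,2\pi]$, we obtain $\varphi=0$ almost everywhere.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:neg}]
Suppose that $\varphi$ is an isomorphism of $(X,\mathcal B,\mu;T)$ onto $(Z,\mathcal B_Z,\nu;A)$ and $\int\|z\|\,d\nu<\infty$. Then $\varphi$ is equivariant and integrable, so $\varphi=0$ almost everywhere by Proposition~\ref{prop:vanish}. Since $\varphi$ is injective on a set of full measure, $\mu$ is a point mass. But $\mu$ has no atom: if $\mu\{x\}>0$, all points $T^nx$ have the same positive mass, so the orbit of $x$ is finite and $x$ is periodic, which contradicts freeness.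

An irrational rotation of $\mathbb R/\mathbb Z$ is invertible, free and ergodic for Lebesgue measure, and its eigenfunctions $e^{2\pi ikx}$, $k\in\mathbb Z$, span a dense subspace of $L^2$. A finite second moment implies a finite first moment, so $A$ is not $2$-universal.
\end{proof}

\section{Rare large weights: one stage}\label{sec:stage}

\subsection*{The idea for $h\equiv1$}
Take $h\equiv1$, for which $S_Nh$ diverges by Example~\ref{ex:eig}. We want to change $h$ only on a set of small measure, and yet to produce the cancellation of Example~\ref{ex:bern}, which came from independent centered variables. Both demands are met by a weight $\omega$ with the law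
\begin{equation}\label{eq:law}
\mathbb P(\omega=1)=1-\varepsilon,\qquad \mathbb P\Bigl(\omega=-\frac{1-\varepsilon}\varepsilon\Bigr)=\varepsilon,
\end{equation}
which is centered and satisfies $|\omega|\le1/\varepsilon$. Pretend that the values of $h$ along an orbit can be replaced by independent copies $\omega_n$ of $\omega$. Each value is unchanged with probability $1-\varepsilon$. For an interval $J\subseteq[0,M)$ of integers, Lemma~\ref{lem:random} with $U_n=e^{in\theta}$ and $\lambda^2=4\log M$ gives
\[
\sup_\theta\Bigl|\sum_{n\in J}\omega_ne^{in\theta}\Bigr|\le\frac{8\sqrt{M\log M}}{\varepsilon}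
\]
outside an event of probability $32M^{-3}$, and so for all of the at most $M^2$ intervals $J$ at once outside an event of probability $32/M$. Before the change, the sum over $[0,M)$ was $M$ at $\theta=0$. For fixed $\varepsilon$ and large $M$ we have gained almost a factor $\sqrt M$.

The price is visible in the moments of the weight:
\[
\mathbb E|\omega|=2(1-\varepsilon),\qquad \mathbb E|\omega-1|^p=\varepsilon\cdot\varepsilon^{-p}=\varepsilon^{1-p}.
\]
However small $\varepsilon$ is, the change has size $1$ in $L^1$, whereas it is small in $L^p$ for every $p<1$. If the operation has to be repeated infinitely often, with parameters $\varepsilon_s\to0$, this is exactly the threshold of the two theorems.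

It does have to be repeated. In a general system independence can be simulated only on orbit segments of finite length: we take a Rokhlin tower and choose, for each column, one good sequence of weights. This gives cancellation up to one scale $L$ and no information beyond it, so a new stage is needed for the scales between $L$ and $L'=LM$. Two features keep the new stage from undoing the old one. The new weights are constant on blocks of length $L$: then each block keeps its cancellation, and $S_Lh(x)$ is unchanged as soon as the three weights nearest to $x$ equal $1$. And the rare blocks on which the previous stage failed are replaced by zero.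

\subsection*{Measuring cancellation}
For a bounded Borel function $h$, an integer $L\ge1$ and $b>0$ let
\[
\beta_L(h;x)=\frac1L\,\max_{0\le p<q\le L}\ \sup_{\theta\in\mathbb R}\Bigl|\sum_{p\le n<q}h(T^nx)e^{in\theta}\Bigr|,
\]
\[
D(h,L,b)=\{x:\ \beta_L(h;T^kx)>b\ \text{ for some } |k|\le2L\}.
\]
The supremum may be taken over rational $\theta$, so these objects are Borel. Always $\beta_L(h;x)\le\|h\|_\infty$, with equality for every $L$ in Example~\ref{ex:eig}. The maximum over subintervals is needed for summation by parts and because blocks will be cut by the ends of longer windows. The range $|k|\le2L$ ensures that for $x\notin D(h,L,b)$ the blocks near $x$ are good wherever the next tower happens to place their endpoints.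

We recall two tools. \emph{Rokhlin's lemma}: since $T$ is free, for every integer $Q\ge1$ and $\delta>0$ there is a Borel set $B$ such that $B,TB,\dots,T^{Q-1}B$ are pairwise disjoint and their union, the \emph{tower}, has measure greater than $1-\delta$. Then $\mu(B)\le1/Q$, and by invariance the integral of $f\ge0$ over the tower is $\int_B\sum_{j<Q}f(T^jy)\,d\mu(y)$. The dynamical hypotheses on the invertible map $T$ enter the proof of Theorem~\ref{thm:pos} only through this lemma. \emph{Summation by parts}: if $J$ is a finite interval of integers, $|\sum_{n\in J'}a_n|\le s$ for every subinterval $J'$ of $J$, and $c_n\ge0$ is monotone on $J$, then $|\sum_{n\in J}a_nc_n|\le s\max_Jc_n$. Indeed, for $J=\{u,\dots,v\}$, $c$ nonincreasing and $s_n=a_u+\dots+a_n$, the sum equals $\sum_{n<v}(c_n-c_{n+1})s_n+c_vs_v$, where the coefficients are nonnegative with sum $c_u$; for nondecreasing $c$ reverse the order of $J$.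

The exceptional sets below are measured by an auxiliary probability measure $\mu_0\ll\mu$, not by $\mu$. The reason appears in Section~\ref{sec:baire}: to obtain full support we must control the construction on a set whose $\mu$-measure is far smaller than $\varepsilon$.

\begin{lemma}[one stage]\label{lem:stage}
Let $\mu_0\ll\mu$ be a probability measure and $h$ a bounded Borel function with $\int|h|\,d\mu\le I$, where $I>0$. Let $L,M\ge1$ be integers, $L'=LM$, $b>0$, $0<\varepsilon\le\frac12$, let $\lambda>0$ satisfy $160L'^4e^{-\lambda^2}\le\varepsilon$, and put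
\[
b'=\frac{6b\lambda}{\varepsilon\sqrt M}.
\]
Then there are a Borel function $h'$ and a Borel set $X^*$ such that
\begin{itemize}
\item[(a)] $\|h'\|_\infty\le\varepsilon^{-1}\|h\|_\infty$ and $\int|h'|\,d\mu\le4I$;
\item[(b)] $\mu_0(D(h',L',b'))\le9\varepsilon$;
\item[(c)] $\mu_0(X^*)\le\mu_0(D(h,L,b))+9\varepsilon$;
\item[(d)] for $x\notin X^*$: $h'(x)=h(x)$ and $\|S_{L'}h'(x)-S_Lh(x)\|\le2\varepsilon^{-1}b\,(1+\log M)$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Step 1: the tower.} Since $\mu_0\ll\mu$, there is $\delta>0$ such that $\mu(E)<\delta$ implies $\mu_0(E)\le\varepsilon$. Choose a multiple $Q=Lm$ of $L$ with $Q>6L'$ and $6L'/Q<\delta/2$, and a Rokhlin tower of height $Q$ with base $B$ and measure greater than $1-\delta/2$. Call a level $j$ \emph{interior} if $3L'\le j<Q-3L'$, and let $R$ be the complement in $X$ of the union of the sets $T^jB$ with $j$ interior. Then $\mu(R)<\delta/2+6L'\mu(B)<\delta$, so $\mu_0(R)\le\varepsilon$.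

\emph{Step 2: blocks and weights.} For $y\in B$ cut the column $y,Ty,\dots,T^{Q-1}y$ into the $m$ blocks of levels $\ell L\le j<(\ell+1)L$, $0\le\ell<m$. Block $\ell$ of the column over $y$ is \emph{kept} if $\beta_L(h;T^{\ell L}y)\le b$. On a kept block,
\begin{equation}\label{eq:kept}
\Bigl|\sum_{j\in J}h(T^jy)e^{ij\theta}\Bigr|\le bL\quad\text{for every subinterval $J$ of the block and every }\theta .
\end{equation}
Let $\Omega=\{1,-(1-\varepsilon)/\varepsilon\}^{\{0,\dots,m-1\}}$ with the product probability $\mathbb P$ under which each coordinate $\omega_\ell$ has the law \eqref{eq:law}. For $\omega\in\Omega$ define $h_\omega=0$ off the tower and, for $y\in B$ and $j$ in block $\ell$,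
\[
h_\omega(T^jy)=\omega_\ell\,h(T^jy)\ \text{ if block $\ell$ is kept},\qquad h_\omega(T^jy)=0\ \text{ otherwise.}
\]
Until Step 5, fix $y\in B$ and an interior level $j$, and write $x=T^jy$, $\ell_0=\lfloor j/L\rfloor$, $r=j-\ell_0L\in[0,L)$. All points $T^nx$ with $|n|\le3L'$ lie in the column over $y$, and $T^nx$ is in block $\ell_0+u$ exactly when $uL-r\le n<(u+1)L-r$.

\emph{Step 3: the new terms are small for every $\omega$.} We claim that
\begin{equation}\label{eq:newterms}
\Bigl\|\sum_{L\le|n|<L'}h_\omega(T^nx)e_n\Bigr\|\le2\varepsilon^{-1}b\,(1+\log M).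
\end{equation}
By \eqref{eq:en} the sum, evaluated at $\theta$, equals $(\Psi(0)-\Psi(\theta))/(2\pi i)$ with
\[
\Psi(\theta)=\sum_{L\le|n|<L'}h_\omega(T^nx)\frac{e^{-in\theta}}n ,
\]
so its norm is at most $\|\Psi\|_\infty/\pi$. Write $\Psi=\sum_u\omega_{\ell_0+u}W_u$, where $W_u=0$ if block $\ell_0+u$ is not kept, and otherwise $W_u(\theta)=\sum h(T^nx)e^{-in\theta}/n$ over those $n$ with $L\le|n|<L'$ and $T^nx$ in block $\ell_0+u$. For $u=0$ the block has $-r\le n<L-r$, so $|n|<L$ and $W_0=0$. For $u\ge1$ it has $n\ge uL-r>(u-1)L$, and for $u\le-1$ it has $n<(u+1)L$. So for $u\ne0$ the indices $n$ in $W_u$ form an interval on which $n$ has the sign of $u$ and $|n|>(|u|-1)L$. Together with $|n|<LM$ this forces $|u|\le M$, and together with $|n|\ge L$ it gives $|n|\ge\max(1,|u|-1)L\ge|u|L/2$. On this interval $1/|n|$ is monotone, and the sums of $h(T^nx)e^{-in\theta}$ over subintervals are bounded by $bL$ by \eqref{eq:kept}, since passing from $y$ to $x$ only multiplies them by a unimodular factor. Summation by parts gives $|W_u|\le bL\cdot2/(|u|L)=2b/|u|$. Hence $\|\Psi\|_\infty\le\varepsilon^{-1}\sum_{1\le|u|\le M}2b/|u|\le4\varepsilon^{-1}b(1+\log M)$,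 and \eqref{eq:newterms} follows from $4/\pi<2$.

\emph{Step 4: two unlikely events.} Let $E_1=E_1(y,j)\subseteq\Omega$ be the event that $\omega_{\ell_0-1},\omega_{\ell_0},\omega_{\ell_0+1}$ are not all equal to $1$; these three blocks exist because $j$ is at distance at least $3L$ from the ends of the column. Then $\mathbb P(E_1)\le3\varepsilon$.

Let $E_2=E_2(y,j)$ be the event that $\beta_{L'}(h_\omega;T^kx)>b'$ for some $|k|\le2L'$. This involves only the points $T^{k+n}x$ with $0\le n<L'$, for which $|k+n|<3L'$; this is the reason for the margin in Step 1. Fix $k$ and $0\le p<q\le L'$. An interval of length at most $LM$ meets at most $M+1\le2M$ blocks, so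
\[
\sum_{p\le n<q}h_\omega(T^{k+n}x)e^{in\theta}=\sum_\ell\omega_\ell U_\ell(\theta)
\]
with at most $2M$ terms, where the $U_\ell$ do not depend on $\omega$, have degree less than $L'$, and satisfy $\|U_\ell\|_\infty\le bL$ by \eqref{eq:kept}. Lemma~\ref{lem:random} with $H=1/\varepsilon$ and $\sigma\le bL\sqrt{2M}$ bounds the supremum over $\theta$ by $4\sqrt2\,\varepsilon^{-1}\lambda bL\sqrt M\le6\varepsilon^{-1}\lambda bL\sqrt M=b'L'$ outside an event of probability $32L'e^{-\lambda^2}$. There are at most $L'^2$ pairs $(p,q)$ and $4L'+1\le5L'$ values of $k$, so $\mathbb P(E_2)\le160L'^4e^{-\lambda^2}\le\varepsilon$. Thus $\mathbb P(E_1\cup E_2)\le4\varepsilon$.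

\emph{Step 5: choosing one $\omega$ for each column.} No $\omega$ need be good for all levels of a column, but on average few levels are bad, and we choose $\omega$ at least as good as the average. The choice must control both the $\mu_0$-measure of the bad levels and the $L^1$ norm. Let $\rho_0=d\mu_0/d\mu$ and, for $y\in B$, $\omega\in\Omega$,
\[
c_1(y,\omega)=\sum_{j\ \mathrm{interior}}\rho_0(T^jy)\,\mathbf 1[\omega\in E_1(y,j)\cup E_2(y,j)],\qquad c_2(y,\omega)=\sum_{j<Q}|h_\omega(T^jy)| .
\]
Both are Borel in $y$. By Step 4, $\int_B\mathbb Ec_1\,d\mu\le4\varepsilon\int_B\sum_{j<Q}\rho_0(T^jy)\,d\mu\le4\varepsilon\mu_0(X)=4\varepsilon$, and since $\mathbb E|\omega_\ell|\le2$, $\int_B\mathbb Ec_2\,d\mu\le2\int|h|\,d\mu\le2I$. So $c=c_1/(4\varepsilon)+c_2/(2I)$ satisfies $\int_B\mathbb Ec\,d\mu\le2$. Let $\omega(y)$ be the first element of the finite set $\Omega$, in a fixed order, that minimizes $c(y,\cdot)$. It is a Borel function of $y$, and $c(y,\omega(y))\le\mathbb Ec(y,\cdot)$. Therefore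
\[
\int_Bc_1(y,\omega(y))\,d\mu\le8\varepsilon,\qquad\int_Bc_2(y,\omega(y))\,d\mu\le4I .
\]
Define $h'(T^jy)=h_{\omega(y)}(T^jy)$ for $y\in B$, $0\le j<Q$, and $h'=0$ off the tower. Then (a) holds. Let $Y$ be the set of points $T^jy$, with $y\in B$ and $j$ interior, such that $\omega(y)\in E_1(y,j)\cup E_2(y,j)$. Then $\mu_0(Y)=\int_Bc_1(y,\omega(y))\,d\mu\le8\varepsilon$.

\emph{Step 6: conclusion.} Let $x=T^jy\notin R$. On the column over $y$ we have $h'=h_{\omega(y)}$, so $x\in D(h',L',b')$ if and only if $\omega(y)\in E_2(y,j)$. Hence $D(h',L',b')\subseteq R\cup Y$, which gives (b). Put $X^*=R\cup Y\cup D(h,L,b)$; then (c) holds. Let $x=T^jy\notin X^*$. The blocks $\ell_0-1,\ell_0,\ell_0+1$ start at the points $T^kx$ with $k\in\{-r-L,-r,-r+L\}$. Here $|k|\le2L$ and $x\notin D(h,L,b)$, so the three blocks are kept; their weights are $1$ because $x\notin Y$. They contain all $T^nx$ with $-r-L\le n<2L-r$, in particular with $|n|<L$. So $h'(T^nx)=h(T^nx)$ for $|n|<L$, the difference $S_{L'}h'(x)-S_Lh(x)$ is the sum in \eqref{eq:newterms} with $\omega=\omega(y)$, and (d) follows.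
\end{proof}

\section{Iteration: small equivariant corrections}\label{sec:iter}

Let $\mathcal E$ be the vector space of (classes of) equivariant maps $\varphi\colon X\to Z$ with $\int\|\varphi\|^p\,d\mu<\infty$ for all $p\in(0,1)$. Iterating Lemma~\ref{lem:stage} turns a bounded function $g$ into an element $\psi$ of $\mathcal E$ that, on most of the space, has $\psi(x)(2\pi)=g(x)$ and is close to a partial sum $S_{L_0}g(x)$, and whose moments are controlled.

The parameters must satisfy three competing demands. The numbers $\varepsilon_s$ must decrease faster than geometrically, because the $L^1$ norms grow like $8^s$ and we need $\sum8^{sp}\varepsilon_s^{1-p}<\infty$ for $p$ arbitrarily close to $1$. The gain $1/\sqrt{M_s}$ must beat the losses $1/\varepsilon_{s+1}$, $\lambda_s$ and $\log M_{s+1}$. And $L_s$ must outgrow $\|h_s\|_\infty$, so that the defect \eqref{eq:defect} tends to $0$. The choice $\varepsilon_s=\varepsilon2^{-s^2}$, $M_s=K^{2^s}$ meets all three.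

\begin{proposition}\label{prop:corr}
For each $\varepsilon\in(0,\frac12]$ there is an integer $K_0(\varepsilon)\ge3$ depending only on $\varepsilon$, and for each $p\in(0,1)$ a constant $C_p$ depending only on $p$, with the following property. Let $\mu_0\ll\mu$ be a probability measure with $\mu\le2\mu_0$. Let $K\ge K_0(\varepsilon)$ and $1\le L_0\le K$ be integers, let $b_0,I_0>0$, and let $g$ be a bounded Borel function with $\beta_{L_0}(g;x)\le b_0$ for all $x$ and $\int|g|\,d\mu\le I_0$. Then there is $\psi\in\mathcal E$ such that
\begin{itemize}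
\item[(i)] $\mu_0\bigl\{x:\ \psi(x)(2\pi)\ne g(x)\ \text{ or }\ \|\psi(x)-S_{L_0}g(x)\|>8\varepsilon^{-1}b_0\log K\bigr\}\le30\varepsilon$;
\item[(ii)] $\int\|\psi\|^p\,d\mu\le C_p\bigl[(I_0\log K)^p+(\varepsilon^{-1}b_0\log K)^p\bigr]$ for all $p\in(0,1)$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Parameters.} For $s\ge0$ put
\[
\varepsilon_s=\varepsilon2^{-s^2},\quad M_s=K^{2^s},\quad L_s=L_0K^{2^s-1},\quad \lambda_s=\sqrt{2^{s+3}\log K+\log(160/\varepsilon_s)} .
\]
Then $L_{s+1}=L_sM_s$ and $L_s\le K^{2^s}$, so $L_{s+1}^4\le K^{2^{s+3}}$ and $160L_{s+1}^4e^{-\lambda_s^2}\le\varepsilon_s$. Define $b_{s+1}=6b_s\lambda_s/(\varepsilon_s\sqrt{M_s})$ and $q_s=2^s\varepsilon_s^{-1}b_s\log K$. For $K\ge3$ we have $\log K\ge1$, so $1+\log M_s\le2^{s+1}\log K$, and the bound in Lemma~\ref{lem:stage}(d) at stage $s$ is at most $4q_s$. Moreover $\lambda_s^2\le(2^{s+3}+\log(160/\varepsilon)+s^2)\log K$ and $K^{-2^{s-1}}\le K^{-1/4}3^{-(2^{s-1}-1/4)}$, so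
\[
\frac{q_{s+1}}{q_s}=\frac{12\lambda_s}{\varepsilon_{s+1}K^{2^{s-1}}}\le\Bigl[\frac{12}\varepsilon\,2^{(s+1)^2}\sqrt{2^{s+3}+\log\tfrac{160}\varepsilon+s^2}\;\,3^{-(2^{s-1}-1/4)}\Bigr]\frac{\sqrt{\log K}}{K^{1/4}} .
\]
The bracket depends only on $\varepsilon$ and $s$ and tends to $0$ as $s\to\infty$, so it is bounded in $s$; and $\sqrt{\log K}\,K^{-1/4}\to0$. Hence there is $K_0(\varepsilon)\ge3$ such that $q_{s+1}\le q_s/2$ for all $s\ge0$ when $K\ge K_0(\varepsilon)$.

\emph{The stages.} Start from $h_0=g$. Given $h_s$ with $\int|h_s|\,d\mu\le4^sI_0$, apply Lemma~\ref{lem:stage} with $(h,I,L,M,b,\varepsilon,\lambda)=(h_s,4^sI_0,L_s,M_s,b_s,\varepsilon_s,\lambda_s)$ and put $h_{s+1}=h'$, $X_s=X^*$. Let $D_s=D(h_s,L_s,b_s)$. The hypothesis on $g$ gives $D_0=\emptyset$, and (b) gives $\mu_0(D_{s+1})\le9\varepsilon_s$. By (c), $\mu_0(X_0)\le9\varepsilon_0$ and $\mu_0(X_s)\le9\varepsilon_{s-1}+9\varepsilon_s$ for $s\ge1$. Since $\sum_s2^{-s^2}\le1+\frac12+\frac18<\frac53$,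
\[
\sum_s\mu_0(X_s)\le18\sum_s\varepsilon_s\le30\varepsilon .
\]
Put $\Phi_s=S_{L_s}h_s$ and $\Delta_s=\Phi_{s+1}-\Phi_s$. By (d), outside $X_s$ we have $h_{s+1}=h_s$ and $\|\Delta_s\|\le4q_s\le4\cdot2^{-s}q_0$.

\emph{Convergence and (i).} Since $\mu\le2\mu_0$, the Borel--Cantelli lemma shows that $\mu$-almost every $x$ lies in only finitely many $X_s$, and for such $x$ the sequence $\Phi_s(x)$ converges in $Z$ to a limit $\psi(x)$. Outside $\bigcup_sX_s$ we have $\|\psi-\Phi_0\|\le8q_0=8\varepsilon^{-1}b_0\log K$, and $\psi(x)(2\pi)=\lim_sh_s(x)=g(x)$ by \eqref{eq:SN}. This proves (i).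

\emph{Equivariance.} By (a), $\|h_s\|_\infty\le\|g\|_\infty\prod_{t<s}\varepsilon_t^{-1}\le\|g\|_\infty\varepsilon^{-s}2^{s^3}$, while $L_s\ge3^{2^s-1}$. So \eqref{eq:defect} gives $\sup_x\|\Phi_s(Tx)-A\Phi_s(x)\|\to0$. For almost every $x$, $A\Phi_s(x)\to A\psi(x)$, and $\Phi_s(Tx)\to\psi(Tx)$ because $T$ preserves $\mu$. Hence $\psi\circ T=A\psi$ almost everywhere.

\emph{Moments.} Let $0<p<1$. On $X_s$ we have no pointwise bound for $\Delta_s$, only a bound in $L^1$ that grows with $s$. By \eqref{eq:SN}, $\int\|\Phi_s\|\,d\mu\le4^sI_0(2+2^s\log K)\le3\cdot8^sI_0\log K$, so $\int\|\Delta_s\|\,d\mu\le27\cdot8^sI_0\log K$. For $s\ge1$, $\mu(X_s)\le2\mu_0(X_s)\le36\varepsilon_{s-1}\le36\cdot2^{-(s-1)^2}$. H\"older's inequality with exponents $1/p$ and $1/(1-p)$ gives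
\[
\int_{X_s}\|\Delta_s\|^p\,d\mu\le\Bigl(\int\|\Delta_s\|\,d\mu\Bigr)^p\mu(X_s)^{1-p}\le(27\cdot8^sI_0\log K)^p\bigl(36\cdot2^{-(s-1)^2}\bigr)^{1-p}
\]
for $s\geq1$, and the bound $(27I_0\log K)^p$ for $s=0$. This is the place where $p<1$ is used: the factor $\mu(X_s)^{1-p}$ makes the series converge. Also $\int_{X\setminus X_s}\|\Delta_s\|^pd\mu\le(4\cdot2^{-s}q_0)^p$ and $\int\|\Phi_0\|^pd\mu\le(3I_0\log K)^p$. Since $\|\psi\|\le\|\Phi_0\|+\sum_s\|\Delta_s\|$ almost everywhere and $(\sum a_s)^p\le\sum a_s^p$ for $a_s\ge0$, assertion (ii) holds with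
\[
C_p=3^p+27^p\Bigl(1+\sum_{s\ge1}8^{sp}\bigl(36\cdot2^{-(s-1)^2}\bigr)^{1-p}\Bigr)+\frac{4^p}{1-2^{-p}}<\infty .
\]
In particular $\psi\in\mathcal E$.
\end{proof}

\begin{remark}
The loss of the first moment is not a weakness of the estimates. If $T$ satisfies the hypothesis of Theorem~\ref{thm:neg}, $g\equiv1$, $L_0=b_0=I_0=1$, $\mu_0=\mu$ and $30\varepsilon<1$, then $\psi\ne0$ by (i), so $\int\|\psi\|\,d\mu=\infty$ by Proposition~\ref{prop:vanish}.
\end{remark}

\section{A generic equivariant map is an isomorphism with full support}\label{sec:baire}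

We need one map $\varphi\in\mathcal E$ that satisfies countably many requirements: it visits each basic open set of $Z$, and it determines each set in a countable family separating the points of $X$. Because $A$ is linear, $\mathcal E$ is a vector space, so any $\varphi\in\mathcal E$ can be corrected by adding a small $\psi$ from Proposition~\ref{prop:corr}. We show in this way that each requirement defines a dense open subset of $\mathcal E$ and apply Baire's theorem.

\subsection*{The metric}
For $0<p<1$, the space $L^p(X;Z)$ of Borel maps with $\int\|\varphi\|^pd\mu<\infty$ is a complete metric space for the distance $\int\|\varphi-\psi\|^pd\mu$, and convergence in it implies convergence in probability. Put $p_k=1-\frac1k$ for $k\ge2$; since $\mu$ is finite and $p_k\to1$, the intersection of the spaces $L^{p_k}(X;Z)$ is the intersection of all $L^p(X;Z)$, $p<1$. Equip $\mathcal E$ with the translation-invariant metric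
\[
d(\varphi,\psi)=\sum_{k\ge2}2^{-k}\min\Bigl(1,\int\|\varphi-\psi\|^{p_k}d\mu\Bigr).
\]
A sequence converges (or is Cauchy) for $d$ exactly when it does so in every $L^{p_k}(X;Z)$. The space $(\mathcal E,d)$ is complete: a Cauchy sequence converges in each $L^{p_k}(X;Z)$; the limits agree almost everywhere, being limits in probability; and the limit is equivariant because $\varphi\mapsto\varphi\circ T$ and $\varphi\mapsto A\varphi$ are continuous on $L^p(X;Z)$, by $\int\|\varphi\circ T\|^pd\mu=\int\|\varphi\|^pd\mu$ and $\int\|A\varphi\|^pd\mu\le\|A\|^p\int\|\varphi\|^pd\mu$. Given $\kappa>0$, fix $k_0=k_0(\kappa)\geq2$ with $2^{-k_0}<\kappa/2$. Splitting the sum at $k_0$ shows that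
\begin{equation}\label{eq:small}
\int\|\psi\|^{p_k}d\mu<\frac\kappa2\ \text{ for } 2\le k\le k_0\quad\Longrightarrow\quad d(\psi,0)<\kappa .
\end{equation}

\subsection*{Visiting an open set}

\begin{lemma}\label{lem:support}
For every nonempty open set $U\subseteq Z$, the set $\mathcal G_U=\{\varphi\in\mathcal E:\mu(\varphi\in U)>0\}$ is open and dense in $\mathcal E$.
\end{lemma}

\begin{proof}
\emph{Open.} Let $\varphi_n\to\varphi$ in $\mathcal E$ with $\mu(\varphi_n\in U)=0$. Along a subsequence $\varphi_n\to\varphi$ almost everywhere, and $\mathbf 1_U(\varphi)\le\liminf\mathbf 1_U(\varphi_n)$ because $U$ is open. By Fatou's lemma $\mu(\varphi\in U)=0$. So the complement of $\mathcal G_U$ is closed.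

\emph{Dense.} Let $\varphi\in\mathcal E$ and $\kappa>0$, and let $U$ contain the open ball with center $z$ and radius $3\tau$. Since $Z$ is covered by countably many balls of radius $\tau$, there is $w\in Z$ such that $B=\{x:\|\varphi(x)-w\|<\tau\}$ has positive measure. Choose $v=\sum_{|n|\le m}a_ne_n$ with $\|v-(z-w)\|<\tau$. We look for $\psi\in\mathcal E$ that is small for $d$ and close to $v$ on a subset of $B$ of positive measure. As $v$ is not small, this subset must be tiny. We take a tiny set $B_0\subseteq B$ with long return times and write the coefficients $a_n$ along the orbit around each visit to $B_0$. The two quantities in Proposition~\ref{prop:corr}(ii) are then made small separately: $b_0$ by a long window $L_0$, which contains a single copy of the pattern $(a_n)$, and afterwards $I_0$ by the smallness of $B_0$.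

Put $\alpha=1+\sum|a_n|$ and $\varepsilon=\frac1{100}$. For an integer $K\ge K_0(\varepsilon)$ with $K>m$ let $L_0=K$ and $b_0=\alpha/K$. Then $\varepsilon^{-1}b_0\log K=100\alpha K^{-1}\log K\to0$ as $K\to\infty$, so we can fix $K$ with
\[
8\varepsilon^{-1}b_0\log K<\tau,\qquad C_{p_k}(\varepsilon^{-1}b_0\log K)^{p_k}<\kappa/4\quad(2\le k\le k_0).
\]
Next fix an integer $Q\ge L_0+2m$ so large that $I_0=\alpha/(Q+1)$ satisfies $C_{p_k}(I_0\log K)^{p_k}<\kappa/4$ for $2\le k\le k_0$.

By Rokhlin's lemma there is a Borel set $F$ with $F,TF,\dots,T^QF$ pairwise disjoint and with union of measure greater than $1-\mu(B)$. So $B_0=B\cap T^{j_0}F$ has positive measure for some $0\le j_0\le Q$. For $0\le n<n'\le Q$ we have $T^nB_0\cap T^{n'}B_0\subseteq T^{j_0}(T^nF\cap T^{n'}F)=\emptyset$. Hence $\mu(B_0)\le1/(Q+1)$, and two distinct times at which an orbit visits $B_0$ differ by more than $Q$.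

Let $g=\sum_{|n|\le m}a_n\mathbf 1_{T^nB_0}$, so that $g(T^jx)=\sum_{|n|\le m}a_n\mathbf 1[T^{j-n}x\in B_0]$. We check the hypotheses of Proposition~\ref{prop:corr}. First, $\int|g|\,d\mu\le\alpha\mu(B_0)\le I_0$. Second, let $x\in X$. For $0\le j<L_0$ and $|n|\le m$ the time $j-n$ lies in $[-m,L_0-1+m]$, and this interval contains at most one visit time $t$ because $L_0+2m-1\le Q$. If there is none, $g(T^jx)=0$ for these $j$; otherwise $g(T^jx)=a_{j-t}$, read as $0$ for $|j-t|>m$. In both cases $\sum_{0\le j<L_0}|g(T^jx)|\le\alpha$, so $\beta_{L_0}(g;x)\le\alpha/L_0=b_0$. Finally, let $x\in B_0$ and $|j|<L_0$. Then $|j-n|\le L_0+m\le Q$, so $T^{j-n}x\in B_0$ only for $n=j$. Thus $g(T^jx)=a_j$ for $|j|\le m$ and $g(T^jx)=0$ for $m<|j|<L_0$, that is, $S_{L_0}g(x)=v$.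

An exceptional set of $\mu$-measure $30\varepsilon$ could contain all of $B_0$, and $\varepsilon$ had to be fixed before $B_0$. This is where the auxiliary measure is needed, and where it matters that $K_0(\varepsilon)$ and $C_p$ do not depend on it. Let $\rho=\mu(\,\cdot\cap B_0)/\mu(B_0)$ and $\mu_0=\frac12(\mu+\rho)$, so that $\mu_0\ll\mu$, $\mu\le2\mu_0$ and $\rho\le2\mu_0$. Let $\psi$ be given by Proposition~\ref{prop:corr}. By (ii) and \eqref{eq:small}, $d(\varphi+\psi,\varphi)=d(\psi,0)<\kappa$. By (i), $\|\psi-v\|<\tau$ on a subset of $B_0$ of $\rho$-measure at least $1-60\varepsilon>0$. On this set, which has positive $\mu$-measure,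
\[
\|\varphi+\psi-z\|\le\|\varphi-w\|+\|\psi-v\|+\|v-(z-w)\|<3\tau ,
\]
so $\varphi+\psi\in\mathcal G_U$.
\end{proof}

\subsection*{Encoding a set}
To make $\varphi$ injective we want the indicator of a given set $C$ to be readable from $\varphi(x)$. The exact condition is not open, so we use an approximate one. For $C\in\mathcal B$ and $r>0$ let $\mathcal V_{C,r}$ be the set of $\varphi\in\mathcal E$ for which some continuous function $\Lambda\colon Z\to[0,1]$ satisfies $\int|\Lambda\circ\varphi-\mathbf 1_C|\,d\mu<r$.

\begin{lemma}\label{lem:generate}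
The set $\mathcal V_{C,r}$ is open and dense in $\mathcal E$.
\end{lemma}

\begin{proof}
\emph{Open.} Fix $\Lambda$. If $\varphi_n\to\varphi$ in probability, then every subsequence has a further subsequence converging almost everywhere, along which $\int|\Lambda\circ\varphi_n-\mathbf 1_C|\,d\mu\to\int|\Lambda\circ\varphi-\mathbf 1_C|\,d\mu$ by bounded convergence. So the integral is continuous in $\varphi$, and $\mathcal V_{C,r}$ is a union of open sets.

\emph{Dense.} Let $\varphi\in\mathcal E$, $\kappa>0$ and $h(x)=\varphi(x)(2\pi)$. We move the real part of $h(x)$ by at most $\eta$ to a point of $\eta\mathbb Z$ if $x\notin C$ and of $\eta\mathbb Z+\frac\eta2$ if $x\in C$. Fix $\varepsilon\in(0,\frac12]$ with $30\varepsilon<r$, and put $K=K_0(\varepsilon)$, $L_0=1$, $\mu_0=\mu$. For $\eta>0$ let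
\[
g=\eta\lfloor\operatorname{Re}h/\eta\rfloor+\tfrac\eta2\mathbf 1_C-\operatorname{Re}h .
\]
Then $-\eta<g\le\eta/2$, so $\beta_1(g;x)=|g(x)|\le\eta$ and $\int|g|\,d\mu\le\eta$. Proposition~\ref{prop:corr} with $b_0=I_0=\eta$ gives $\psi\in\mathcal E$ with $\psi(x)(2\pi)=g(x)$ outside a set of measure at most $30\varepsilon$, and $\int\|\psi\|^pd\mu\le C_p(\log K)^p(1+\varepsilon^{-p})\eta^p$. As $\varepsilon$ and $K$ do not depend on $\eta$, \eqref{eq:small} gives $d(\psi,0)<\kappa$ for $\eta$ small. Fix such an $\eta$. Let $\zeta(t)=\frac2\eta\operatorname{dist}(t,\eta\mathbb Z)$, a continuous function with values in $[0,1]$ that equals $0$ on $\eta\mathbb Z$ and $1$ on $\eta\mathbb Z+\frac\eta2$, and let $\Lambda(f)=\zeta(\operatorname{Re}f(2\pi))$ for $f\in Z$. Outside the exceptional set,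
\[
\operatorname{Re}\bigl[(\varphi+\psi)(x)(2\pi)\bigr]=\operatorname{Re}h(x)+g(x)\in\eta\mathbb Z+\tfrac\eta2\mathbf 1_C(x),
\]
so $\Lambda((\varphi+\psi)(x))=\mathbf 1_C(x)$. Hence $\int|\Lambda\circ(\varphi+\psi)-\mathbf 1_C|\,d\mu\le30\varepsilon<r$, and $\varphi+\psi\in\mathcal V_{C,r}$ is within $\kappa$ of $\varphi$.
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:pos}}
Since $X$ is a standard Borel space, there is a countable family $(C_k)$ of Borel sets that separates its points. The complete metric space $\mathcal E$ contains $0$, so it is nonempty. By Baire's theorem and Lemmas~\ref{lem:support} and~\ref{lem:generate}, there is $\varphi\in\mathcal E$ that lies in $\mathcal G_U$ for all nonempty $U$ in a countable base of $Z$ and in $\mathcal V_{C_k,1/q}$ for all $k$ and all $q\ge1$. Put $\nu=\varphi_*\mu$.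

The measure $\nu$ is $A$-invariant: $\nu(A^{-1}E)=\mu(A\varphi\in E)=\mu(\varphi\circ T\in E)=\nu(E)$ for $E\in\mathcal B_Z$. It has full support because $\nu(U)=\mu(\varphi\in U)>0$ for every basic $U$, and $\int\|z\|^pd\nu=\int\|\varphi\|^pd\mu<\infty$ for $0<p<1$.

It remains to see that $\varphi$ is an isomorphism. Fix $k$. There are continuous $\Lambda_q\colon Z\to[0,1]$ with $\Lambda_q\circ\varphi\to\mathbf 1_{C_k}$ in $L^1(\mu)$, and almost everywhere along a subsequence $(q_j)$. The set $C_k'=\{z\in Z:\Lambda_{q_j}(z)\to1\}$ is Borel and $\mu(C_k\,\triangle\,\varphi^{-1}C_k')=0$. Let $X_1$ be a Borel set of full measure, disjoint from all the sets $C_k\,\triangle\,\varphi^{-1}C_k'$, on which $\varphi\circ T=A\varphi$, and let $X_0=\bigcap_{n\in\mathbb Z}T^nX_1$. Then $X_0$ has full measure and $TX_0=X_0$. If $x,y\in X_0$ and $\varphi(x)=\varphi(y)$, then $x$ and $y$ belong to the same sets $\varphi^{-1}C'_k$, hence to the same sets $C_k$, so $x=y$. The Lusin--Souslin theorem states that an injective Borel map between standard Borel spaces maps Borel sets to Borel sets.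 Hence $Z_0=\varphi(X_0)$ is Borel and $\varphi\colon X_0\to Z_0$ is a bijection that is Borel in both directions. It carries $\mu$ to $\nu$, so $\nu(Z_0)=1$; and $\varphi\circ T=A\varphi$ on $X_0$, so $AZ_0=\varphi(TX_0)=Z_0$. Thus $(Z,\mathcal B_Z,\nu;A)$ is isomorphic to $(X,\mathcal B,\mu;T)$, and $A$ is universal. \qed

\begin{thebibliography}{1}

\bibitem{Grivaux}
Sophie Grivaux,
\emph{Some new examples of universal hypercyclic operators in the sense of Glasner and Weiss},
arXiv:1410.2957 (2014).

\end{thebibliography}
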